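# A t-fine ring that is not periodic, not clean and not π-regular

All rings are associative with identity.

## 1. A non-periodic matrix that is a torsion unit plus a nilpotent

Let $S=\mathbb F_2[t]$ and look at
$$X=\begin{pmatrix}t&0\\1&t\end{pmatrix}\in \mathrm M_2(S).$$
The powers of $X$ are pairwise distinct, because $\det X^m=t^{2m}$. Still, $X$ splits into two elements of very finite nature:
$$\begin{pmatrix}t&0\\1&t\end{pmatrix}=\begin{pmatrix}t&t^2+1\\1&t\end{pmatrix}+\begin{pmatrix}0&t^2+1\\0&0\end{pmatrix}.$$
The second matrix has square $0$. The square of the first has diagonal entries $t^2+(t^2+1)=1$ and $(t^2+1)+t^2=1$, and off-diagonal entries $2t(t^2+1)=0$ and $2t=0$; so it is the identity. Thus $X$ is the sum of a unit of order $2$ and a nilpotent.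

The splitting comes from a conjugation. With $g=I+tE_{12}$ (here $g^{-1}=g$, and $E_{rs}$ denotes the matrix unit), right multiplication of $X$ by $g$ adds $t\cdot$(column 1) to column 2, and left multiplication adds $t\cdot$(row 2) to row 1. This gives
$$gXg^{-1}=\begin{pmatrix}0&t^2\\1&0\end{pmatrix}=\begin{pmatrix}0&1\\1&0\end{pmatrix}+\begin{pmatrix}0&t^2+1\\0&0\end{pmatrix},$$
and we conjugate back. Two features made this work: the entry $1$ off the diagonal, which let us move $t$ from one diagonal place to another, and the trace $t+t=0$, which let the two $t$'s cancel.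

Does every non-zero element of $\mathrm M_2(S)$ split like this? No. Suppose the scalar matrix $t\cdot 1$ equals $u+b$ with $u^k=1$ and $b$ nilpotent. Then $b=t-u$ commutes with $u$, and $t^k-1=t^k-u^k=(t-u)w=bw$ with $w$ commuting with $b$. So the scalar matrix $t^k-1$ is nilpotent over the domain $S$, hence $t^k=1$, which is false.

So a single element can be a torsion unit plus a nilpotent and have infinitely many powers. Can this happen in a ring all of whose non-zero elements split in this way?

## 2. Fine, t-fine, periodic, clean and strongly π-regular rings

Write $\mathrm U(R)$ for the unit group and $\mathrm{Nil}(R)$ for the set of nilpotents of $R$.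

**Definition (periodic).** An element $x$ is periodic if $x^m=x^n$ for some natural numbers $m\ne n$; a ring is periodic if all its elements are. Every finite ring is periodic. In $K[t]$, with $K$ a field, the element $t$ is not periodic.

**Definition (fine, t-fine).** A non-zero ring is fine if every non-zero element is a sum of a unit and a nilpotent. It is t-fine if every non-zero element is $u+b$ with $u$ a torsion unit ($u\in\mathrm U(R)$ and $u^k=1$ for some $k\ge1$) and $b\in\mathrm{Nil}(R)$. Every t-fine ring is fine. For example, in $\mathrm M_2(\mathbb F_2)$ we have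
$$\begin{pmatrix}1&0\\0&0\end{pmatrix}=\begin{pmatrix}0&1\\1&1\end{pmatrix}+\begin{pmatrix}1&1\\1&1\end{pmatrix},$$
where the first summand has characteristic polynomial $\lambda^2+\lambda+1$ and so order $3$, and the second has square $0$.

**Definition (clean).** A ring is clean if every element is a sum of an idempotent and a unit. A field is clean: $0=1+(-1)$, and $x=0+x$ if $x\neq0$. The ring $K[t]$ is not: its idempotents are $0,1$, and neither $t$ nor $t-1$ is a unit.

**Definition (strongly π-regular, π-regular).** $R$ is strongly $\pi$-regular if for each $a$ there is $n\ge1$ with $a^n\in a^{n+1}R\cap Ra^{n+1}$, and $\pi$-regular if for each $a$ there is $n\ge1$ with $a^n\in a^nRa^n$. The ring $K[t]$ is neither: compare degrees for $a=t$.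

**Definition (exchange).** We use the following criterion from Nicholson (*Lifting idempotents and exchange rings*, Trans. AMS 229 (1977)): $R$ is an exchange ring if and only if for each $x\in R$ there is an idempotent $e\in xR$ with $1-e\in(1-x)R$. In $K[t]$ the element $x=t$ has no such $e$: $e=0$ would need $1\in(1-t)K[t]$, and $e=1$ would need $1\in tK[t]$.

**Definition (locally finite field).** A field is locally finite if its finitely generated subfields are finite. Equivalently, it has characteristic $p>0$ and is algebraic over $\mathbb F_p$: the prime field is finitely generated, hence finite; a transcendental $x$ would generate the infinite field $\mathbb F_p(x)$; and finitely many algebraic elements generate a finite extension of $\mathbb F_p$. Finite fields and the algebraic closure of $\mathbb F_p$ are locally finite; $\mathbb F_p(t)$ is not.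

Three facts come with the problem and may be used:

1. A commutative ring is t-fine if and only if it is a locally finite field.
2. If $R$ is t-fine, so is $\mathrm M_n(R)$ for every $n\ge1$.
3. If $R$ is t-fine and either $\mathrm{Nil}(R)$ is additively closed or $R$ is local, then $R$ is a locally finite field.

Facts 1 and 2 supply the examples $\mathrm M_n(L)$ with $L$ a locally finite field. There nothing goes wrong. The entries of $a\in \mathrm M_n(L)$ lie in a finite subfield $F$, and $\mathrm M_n(F)$ is a finite ring, so $a$ is periodic: $a^m=a^n$ with $1\le m<n$. Then $a^m=a^{m+1}a^{n-m-1}=a^{n-m-1}a^{m+1}$, so the ring is strongly $\pi$-regular. It is clean as well: by Fitting's lemma $L^n=V_0\oplus V_1$ with $a$ nilpotent on $V_0$ and invertible on $V_1$, and if $e$ is the projection onto $V_0$ along $V_1$, then $a-e$ is invertible on both summands.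

M. H. Bien, P. V. Danchev and M. Ramezan-Nassab ("On Semi-Nil Clean Rings with Applications", arXiv:2408.13164 (2024)) ask: is there a t-fine ring that is not periodic? Is any t-fine ring clean, or even strongly $\pi$-regular? The answers are: yes, there is a non-periodic one; no, not every t-fine ring is clean; no, not every one is strongly $\pi$-regular. One ring settles all three.

**Theorem A.** Let $K$ be any locally finite field. There is a t-fine ring $R$ with center $K$, a direct limit of rings $\mathrm M_{n_i}(K[t])$ along injective unital $K$-algebra maps, with $K[t]\subseteq R$, such that the element $t\in R$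

1. is not periodic;
2. is not a sum of an idempotent and a unit; moreover there is no idempotent $e\in tR$ with $1-e\in(1-t)R$;
3. satisfies $t^l\notin t^{l+1}R$ and $t^l\notin t^lRt^l$ for all $l\ge1$.

So $R$ is not periodic, not clean (not even an exchange ring), and not strongly $\pi$-regular (not even $\pi$-regular).

**Theorem B.** If $R$ is t-fine, then $R$ is simple and its center is a locally finite field; in particular $R$ is an $\mathbb F_p$-algebra for some prime $p$.

**Theorem C.** Let $K$ be a locally finite field, $V$ a $K$-space of infinite dimension $\kappa$, and $I=\{a\in\mathrm{End}_K(V):\operatorname{rank}a<\kappa\}$. Then $E=\mathrm{End}_K(V)/I$ is t-fine. It is von Neumann regular, but neither periodic nor strongly $\pi$-regular. Consequently a non-zero ring $A$ embeds as a unital subring in some t-fine ring if and only if $pA=0$ for some prime $p$.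

**Theorem D.** For a t-fine ring $R$: $R$ is periodic if and only if $R$ is algebraic over its center, and then $R$ is strongly $\pi$-regular and clean. The t-fine rings satisfying a polynomial identity are exactly the $\mathrm M_n(L)$ with $L$ a locally finite field.

We start with Theorem B, because it tells us what a candidate must look like.

## 3. Ideals and center of a t-fine ring: proof of Theorem B

Let $R$ be t-fine. In a non-zero ring no unit is nilpotent: if $u$ is a unit and $u^n=0$, then $1=u^{-n}u^n=0$.

**Step 1. Simplicity.** Let $I$ be an ideal and $0\ne a\in I$. Write $a=u+b$ with $u$ a unit and $b$ nilpotent. In $R/I$ we have $\bar u=-\bar b$, a unit that is nilpotent. So $R/I=0$, that is, $I=R$.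

**Step 2. No non-zero central element is nilpotent.** Let $0\ne c\in Z(R)$ and write $c=u+b$ with $u^k=1$ and $b$ nilpotent. Since $c$ is central, $b$ commutes with $u=c-b$ and with $c$. If $c$ were nilpotent, then $u=c-b$, a difference of commuting nilpotents, would be a nilpotent unit, which is impossible.

**Step 3. Every non-zero central element is a root of unity.** With $c=u+b$ as above, the binomial formula gives $c^k=u^k+bw=1+bw$, where $w$ is a polynomial in $u$ and $b$ and so commutes with $b$. Hence $c^k-1=bw$ is nilpotent. It is also central, so it is $0$ by Step 2. Thus $c^k=1$.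

**Step 4. The center is a locally finite field.** By Step 3 each $0\ne c\in Z(R)$ has the central inverse $c^{k-1}$, so $Z(R)$ is a field whose non-zero elements are roots of unity. Its characteristic is not $0$, since otherwise $2\ne0$ would satisfy $2^k=1$ with $k\ge 1$, false in $\mathbb Z$. So it has some characteristic $p>0$ and is algebraic over $\mathbb F_p$, that is, locally finite. $\blacksquare$

## 4. Three obstructions over $K[t]$: traces, scalars, residues modulo $t$

Let $K$ be locally finite, $p=\operatorname{char}K$ and $S=K[t]$. A sensible first attempt at a non-periodic t-fine ring is $\mathrm M_n(S)$. It fails, and it is worth seeing every way it fails.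

Trace. If $X=u+b$ in $\mathrm M_n(S)$ with $u^k=1$ and $b$ nilpotent, then $\operatorname{tr}X\in K$. Indeed $\operatorname{tr}b=0$, because $S$ is a domain. The eigenvalues of $u$ in an algebraic closure of $K(t)$ are roots of unity, so $\operatorname{tr}u\in K[t]$ is algebraic over $K$. A non-constant polynomial is not algebraic over $K$, since its powers have distinct degrees.

Scalars. The center of $\mathrm M_n(S)$ is $S$, which Theorem B forbids. Concretely, the argument of Section 1 shows that $t\cdot1$ never splits.

The trace obstruction can be removed by enlarging the matrix: $a\mapsto\mathrm{diag}(a,\dots,a)$ with $p$ copies makes every trace $0$. But in the limit of such maps $t$ stays central. To break centrality, append a different block, say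
$$a\mapsto\mathrm{diag}(a,\dots,a,a(0)),$$
with the number of copies of $a$ divisible by $p$. Now the trace is $\operatorname{tr}a(0)\in K$, and $t\mapsto\mathrm{diag}(t,\dots,t,0)$ is no longer scalar.

Residues. The attempt stops here: $ta\mapsto\mathrm{diag}(ta,\dots,ta,0)$, so these maps carry matrices divisible by $t$ to matrices divisible by $t$. In the limit, the elements divisible by $t$ at some stage form a non-zero ideal not containing $1$. The limit is not simple, so by Theorem B it is not t-fine. Replacing $a(0)$ by the class of $a$ modulo $t^N$ for one fixed $N$ does not help, since then the elements divisible by $t^N$ form such an ideal.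

The way past this point is to append the class of $a$ modulo $t^i$ at stage $i$, with $i$ growing. For a given non-scalar $a$, the class modulo $t^i$ is non-scalar once $i$ is large, and this class is recorded by a matrix over the field $K$. A non-scalar matrix over a field is similar to one with an off-diagonal entry $1$, and that entry is what we used in Section 1. So two things are needed: a lemma saying that "an off-diagonal $1$ and trace in $K$" suffices, and the construction itself.

## 5. Moving the diagonal and splitting matrices over $K[t]$

"Similar" means conjugate under $\mathrm{GL}_n$. The first lemma says that, given an off-diagonal $1$, the trace is the only constraint on the diagonal.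

**Lemma 1.** Let $S$ be a commutative ring, $n\ge2$, and let $X\in\mathrm M_n(S)$ have some off-diagonal entry equal to $1$. Let $d_1,\dots,d_n\in S$ with $\sum d_i=\operatorname{tr}X$. Then $X$ is similar to a matrix $Y$ with diagonal $(d_1,\dots,d_n)$ and $Y_{n,n-1}=1$.

*Proof.* Induction on $n$.

**Step 1. Make the $(1,1)$ entry equal to $d_1$.** After a simultaneous permutation of rows and columns, $X_{21}=1$. Put $c=X_{11}-d_1$ and pass to $(I-cE_{12})X(I+cE_{12})$. This adds $c\cdot$(column 1) to column 2, then subtracts $c\cdot$(row 2) from row 1. The $(1,1)$ entry becomes $X_{11}-cX_{21}=X_{11}-c=d_1$. The $(2,1)$ entry lies neither in column 2 nor in row 1, so it is still $1$. If $n=2$, the $(2,2)$ entry is now $\operatorname{tr}X-d_1=d_2$ and we are done.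

**Step 2. For $n\ge3$, clear column 1 below the second row.** Conjugate, $X\mapsto gXg^{-1}$, by $g=I-\sum_{j\ge3}X_{j1}E_{j2}$, with $g^{-1}=I+\sum_{j\ge3}X_{j1}E_{j2}$. Left multiplication subtracts $X_{j1}\cdot$(row 2) from row $j$ for $j\ge3$, and since $X_{21}=1$ the $(j,1)$ entry becomes $0$. Right multiplication changes only column 2. Now column 1 is $(d_1,1,0,\dots,0)^T$.

**Step 3. Create a new off-diagonal $1$ inside the lower right block.** Put $c=1-X_{23}$ and pass to $(I-cE_{13})X(I+cE_{13})$. This adds $c\cdot$(column 1) to column 3, then subtracts $c\cdot$(row 3) from row 1. In rows $\ge2$ only $X_{23}$ changes, because $X_{j1}=0$ for $j\ge3$, and it becomes $X_{23}+c=1$. The $(1,1)$ entry changes by $-cX_{31}=0$.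

**Step 4. Apply induction.** The lower right $(n-1)\times(n-1)$ block $X'$ has an off-diagonal entry $1$ and trace $\operatorname{tr}X-d_1=d_2+\dots+d_n$. By induction some $Q\in\mathrm{GL}_{n-1}(S)$ makes $QX'Q^{-1}$ have diagonal $(d_2,\dots,d_n)$ and last-row, next-to-last-column entry $1$. Conjugating by $\mathrm{diag}(1,Q)$ keeps the $(1,1)$ entry $d_1$ and puts the lower right block in this form. $\square$

How should we choose the $d_i$? The tempting choice is non-zero $d_i\in K$: then the lower triangular part of $Y$ is a unit and the rest is nilpotent. But if $K=\mathbb F_2$, all $d_i$ must be $1$, which forces $\operatorname{tr}X=n$ in $\mathbb F_2$. So we allow $U$ one $2\times2$ block that absorbs an arbitrary trace; the entry $Y_{n,n-1}=1$ is there for this purpose.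

**Lemma 2.** Let $K$ be a locally finite field, $S=K[t]$, $n\ge2$. Let $X\in\mathrm M_n(S)$ have an off-diagonal entry equal to $1$ and $\operatorname{tr}X\in K$. Then $X=U+B$ with $U$ a torsion unit and $B$ nilpotent in $\mathrm M_n(S)$.

*Proof.* **Step 1. Normalize $X$.** The condition on the trace and the conclusion are invariant under similarity. By Lemma 1 we may assume that $X$ has diagonal $d_1=\dots=d_{n-2}=1$, $d_{n-1}=\operatorname{tr}X-(n-2)\in K$, $d_n=0$, and that $X_{n,n-1}=1$.

**Step 2. Choose $U$.** Let $U_{rs}=X_{rs}$ for $r\ge s$, let $U_{n-1,n}=-1$, and let all other entries be $0$. Then $B=X-U$ is strictly upper triangular, hence nilpotent.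

**Step 3. $U$ is torsion.** $U$ is block lower triangular with diagonal blocks $1,\dots,1$ and $\begin{pmatrix}d_{n-1}&-1\\1&0\end{pmatrix}$, so its characteristic polynomial is
$$\chi(\lambda)=(\lambda-1)^{n-2}(\lambda^2-d_{n-1}\lambda+1)\in K[\lambda],\qquad \chi(0)=\pm1.$$
The entries of $U$ below the diagonal may involve $t$, but $\chi$ does not. The coefficients of $\chi$ lie in a finite subfield $K_0\subseteq K$. In the finite ring $K_0[\lambda]/(\chi)$ the class of $\lambda$ is a unit, because $\chi-\chi(0)$ is divisible by $\lambda$ and $\chi(0)=\pm1$. A unit of a finite ring has finite order, so $\chi\mid\lambda^k-1$ for some $k\ge1$. By Cayley–Hamilton, $\chi(U)=0$, hence $U^k=1$. $\square$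

By Section 4, the hypothesis $\operatorname{tr}X\in K$ is also necessary for the conclusion.

## 6. A direct limit that records residues modulo $t^i$

Let $K$ be a locally finite field, $p=\operatorname{char}K$, $S=K[t]$.

**Step 1. Turn residues modulo $t^i$ into matrices over $K$.** For $i\ge1$ let $J_i\in\mathrm M_i(K)$ be the matrix of multiplication by $t$ on $K[t]/(t^i)$ in the basis $1,t,\dots,t^{i-1}$. For instance $J_1=(0)$ and $J_2=\begin{pmatrix}0&0\\1&0\end{pmatrix}$. The map $f\mapsto f(J_i)$ is a unital $K$-algebra map $S\to\mathrm M_i(K)$ with kernel $t^iS$, since $f(J_i)$ is multiplication by $f$ on $K[t]/(t^i)$. For $a=(a_{rs})\in\mathrm M_n(S)$ let $a(J_i)$ be the block matrix $(a_{rs}(J_i))\in\mathrm M_{ni}(K)$. Applying a ring map entrywise gives a ring map, so $a\mapsto a(J_i)$ is a unital $K$-algebra map $\mathrm M_n(S)\to\mathrm M_{ni}(K)$ with kernel $t^i\mathrm M_n(S)$. Hence, for $\lambda\in K$,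
$$a(J_i)=\lambda\cdot1\iff a\in\lambda\cdot1+t^i\mathrm M_n(S).\tag{1}$$

**Step 2. Define the maps.** Put
$$k_i=i\,p^{\,i+2},\qquad n_1=1,\qquad n_{i+1}=(k_i+i)n_i,\qquad R_i=\mathrm M_{n_i}(S),$$
$$\varphi_i:R_i\to R_{i+1},\qquad \varphi_i(a)=\mathrm{diag}(\underbrace{a,\dots,a}_{k_i},\,a(J_i)).\tag{2}$$
The sizes match, as $k_in_i+in_i=n_{i+1}$, and $\varphi_i$ is an injective unital $K$-algebra map. Let $R=\varinjlim R_i$. As the maps are injective, we regard $R$ as the increasing union of the $R_i$. For $a\in R_i$ and $j\ge i$ let $a^{(j)}\in R_j$ be its image. Any finite set of elements and equations in $R$ lives in some $R_j$. In particular an idempotent, a nilpotent, or a unit together with its inverse, in $R$, comes from one in $R_j$ for all large $j$. The roles of the numbers are: $p\mid k_i$ kills traces, $J_i$ detects non-scalars, and the size of $k_i$ matters only for item 2 of Theorem A.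

**Step 3. Record three properties.**

(F1) $a^{(j)}$ is block diagonal with first block $a$. This is clear from (2).

(F2) $\operatorname{tr}\varphi_i(a)=k_i\operatorname{tr}a+\operatorname{tr}a(J_i)=\operatorname{tr}a(J_i)\in K$, because $p\mid k_i$.

(F3) For $t\in R_1=S$ put $T_j=t^{(j)}$. Up to a simultaneous permutation of rows and columns,
$$T_j=\mathrm{diag}(t\cdot1_{m_j},\,C_j),\qquad C_j\text{ a matrix over }K,\qquad m_j=\prod_{i<j}k_i,\tag{3}$$
and $m_j/n_j\ge\frac34$.

Proof of (F3): for $j=1$ we have $T_1=(t)$, $m_1=1$ and $C_1$ is empty. If (3) holds for $j$, then $T_{j+1}$ consists of $k_j$ copies of $T_j$ and the block $T_j(J_j)$, which has entries in $K$. So there are $k_jm_j=m_{j+1}$ diagonal places $t$, and $C_{j+1}$ collects the $k_j$ copies of $C_j$ and $T_j(J_j)$. For the ratio, note that $\frac{k_i}{k_i+i}=1-\frac{i}{k_i+i}=1-\frac1{p^{i+2}+1}$, and that $\prod(1-x_i)\ge1-\sum x_i$ for finitely many $x_i\in[0,1]$ (induction on their number). Hence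
$$\frac{m_j}{n_j}=\prod_{i<j}\Bigl(1-\frac{i}{k_i+i}\Bigr)\ge1-\sum_{i\ge1}\frac1{p^{i+2}+1}\ge1-\sum_{i\ge1}2^{-(i+2)}=\frac34>\frac12 .$$

Here are the first stages for $K=\mathbb F_2$. We have $k_1=8$, $n_2=9$ and $T_2=\mathrm{diag}(t,\dots,t,0)$ with eight $t$'s. This matrix does not split in $R_2$: it is divisible by $t$, so modulo $t$ a splitting would give a unit equal to minus a nilpotent. Next, $k_2=2\cdot 2^4=32$, $n_3=34\cdot9=306$, and $T_3$ consists of $32$ copies of $T_2$ and of $T_2(J_2)=\mathrm{diag}(J_2,\dots,J_2,0_2)$ with eight blocks $J_2$. Now there is an off-diagonal entry $1$, coming from $J_2$, and the trace is $256\,t=0$. By Lemma 2, $T_3$ splits in $R_3$. Here $m_3/n_3=256/306>\frac34$.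

## 7. The limit ring is t-fine

Let $0\ne a\in R$ come from $R_i$.

**Step 1. Scalars.** If $a\in K$, then $a$ is a non-zero element of a locally finite field, hence of a finite field, so it is a torsion unit and $a=a+0$. From now on $a\notin K$.

**Step 2. Some power of $t$ sees that $a$ is not scalar.** We claim that $a\notin K+t^j\mathrm M_{n_i}(S)$ for some $j\ge i$. Otherwise $a\in\lambda_j+t^j\mathrm M_{n_i}(S)$ with $\lambda_j\in K$ for all $j\ge i$. Reducing modulo $t$ shows that all $\lambda_j$ equal one $\lambda$. Then $a-\lambda\in\bigcap_jt^j\mathrm M_{n_i}(S)=0$, so $a\in K$, a contradiction. Fix such a $j$.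

**Step 3. Produce an off-diagonal $1$.** Put $b=a^{(j)}\in R_j$. By (F1), $a$ is a diagonal block of $b$, so $b\notin K+t^j\mathrm M_{n_j}(S)$. By (1), $C=b(J_j)$ is a non-scalar matrix over $K$. A matrix over a field for which every non-zero vector is an eigenvector is scalar, so there is $v$ with $v,Cv$ linearly independent. In a basis beginning with $v,Cv$, the matrix of $C$ has $(2,1)$ entry $1$. Therefore $X=a^{(j+1)}=\mathrm{diag}(b,\dots,b,C)$ is similar, by a conjugation over $K$ acting on the last block only, to a matrix with an off-diagonal entry $1$.

**Step 4. Split.** By (F2), $\operatorname{tr}X\in K$. By Lemma 2 the conjugate of $X$ is a torsion unit plus a nilpotent in $R_{j+1}$; conjugating back, so is $X$. Hence so is $a$ in $R$, and $R$ is t-fine.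

**Step 5. The center is $K$.** Clearly $K\subseteq Z(R)$. Let $0\ne z\in Z(R)$. By Step 3 of the proof of Theorem B, $z^k=1$ for some $k\ge1$. Say $z$ comes from $R_i$. It is central there, so $z=f\cdot1$ with $f\in K[t]$ and $f^k=1$. Then $f$ is a unit of $K[t]$, that is, $f\in K$.

## 8. The element $t$: degrees, and ranks at $t=0$ and $t=1$

It remains to prove items 1, 2 and 3 of Theorem A.

**Step 1. Item 1.** $t^m\ne t^n$ for $m\ne n$ already in $S=R_1\subseteq R$.

**Step 2. Item 3, by reading off $(1,1)$ entries.** By (F1) the first row and the first column of $T_j$ are zero except for the $(1,1)$ entry $t$. So the same holds for $T_j^l$ with entry $t^l$. If $t^l=t^{l+1}y$ in $R$, compare $(1,1)$ entries at a stage $j$ containing $y$: $t^l=t^{l+1}y_{11}$ in $K[t]$, impossible. If $t^l=t^lyt^l$ with $l\ge1$, then $t^l=t^{2l}y_{11}$, impossible.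

The corresponding question for cleanness is more delicate, since an idempotent $e$ with $t-e$ invertible could mix all rows and columns. The point is that the rank of an idempotent does not depend on where we evaluate it, whereas $T_j$ loses most of its rank at $t=0$ and $T_j-1$ loses most of its rank at $t=1$.

**Step 3. Idempotents over $K[t]$ have constant rank.** Let $e=e^2\in\mathrm M_n(S)$ have rank $r$ over $K(t)$. Its characteristic polynomial is $\lambda^{n-r}(\lambda-1)^r$. For $s\in K$ let $e(s)\in\mathrm M_n(K)$ be obtained by substituting $t=s$. It is an idempotent with the same characteristic polynomial, hence it has rank $r$.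

**Step 4. $t$ is not an idempotent plus a unit.** Suppose it is. Then for some $j$ we have $T_j=e+v$ with $e^2=e$ and $v\in\mathrm U(R_j)$. Write $n=n_j$, $m=m_j$, $r=\operatorname{rank}e$. By (3),
$$\operatorname{rank}T_j(0)\le n-m,\qquad \operatorname{rank}(T_j(1)-1)\le n-m.\tag{4}$$
At $t=0$, the matrix $v(0)=T_j(0)-e(0)$ is invertible, so $n\le(n-m)+r$, that is, $r\ge m$. At $t=1$, the matrix $v(1)=(T_j(1)-1)+(1-e(1))$ is invertible, so $n\le(n-m)+(n-r)$, that is, $r\le n-m$. Hence $m\le n-m$, contradicting $m/n>\frac12$.

**Step 5. There is no idempotent $e\in tR$ with $1-e\in(1-t)R$.** Suppose $e=ty$ and $1-e=(1-t)z$ with $e^2=e$, at stage $j$, and keep the notation of Step 4. From $e(0)=T_j(0)y(0)$ and (4) we get $r=\operatorname{rank}e(0)\le n-m$. From $1-e(1)=(1-T_j(1))z(1)$ we get $n-r=\operatorname{rank}(1-e(1))\le n-m$. Adding, $n\le2(n-m)$, again contradicting $m/n>\frac12$. By Nicholson's criterion $R$ is not an exchange ring. $\blacksquare$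

So there are non-periodic t-fine rings, not every t-fine ring is clean, and not every t-fine ring is strongly $\pi$-regular.

## 9. Endomorphisms of an infinite-dimensional space modulo small rank: proof of Theorem C

Here $I$ is an ideal of $\mathrm{End}_K(V)$: products do not increase rank, and a sum of two cardinals below the infinite cardinal $\kappa$ is below $\kappa$. A non-zero scalar has rank $\kappa$, so $K\cap I=0$ and $E\ne0$. For $\kappa=\aleph_0$, $I$ consists of the operators of finite rank.

Over a commutative ring the trace was an invariant. The entries will now lie in the endomorphism ring of a space of dimension $\kappa$, where every element is a commutator $x\sigma-\sigma x$ with one fixed $\sigma$. So if $\sigma$ can be placed in our matrix in a suitable position, a conjugation will change the sum of the diagonal by anything we like, and we can make all diagonal entries $1$.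

Let $p=\operatorname{char}K$, let $W$ be a $K$-space of dimension $\kappa$, and let now $S=\mathrm{End}_K(W)$.

**Step 1. Every element of $S$ is a commutator with a shift.** Write $W=\bigoplus_{i\ge0}Y_i$ with all $Y_i$ copies of one space of dimension $\kappa$, and let $\sigma\in S$ be the shift, mapping $Y_i$ isomorphically onto $Y_{i+1}$. Given $s\in S$, define $x\in S$ by $x|_{Y_0}=0$ and, recursively, $x(\sigma w)=sw+\sigma xw$ for $w\in Y_i$. This defines $x$ on $Y_{i+1}=\sigma Y_i$ once it is defined on $Y_i$. By construction $x\sigma-\sigma x=s$.

**Step 2. An operator outside $K+I$ has many independent pairs $v,av$.** Let $a\in\mathrm{End}_K(V)\setminus(K+I)$. By Zorn, choose a maximal family $(v_i)_{i\in J}$ such that the combined family $(v_i,av_i)_{i\in J}$ is linearly independent. We claim $|J|=\kappa$. Clearly $|J|\le\kappa$. Suppose $|J|<\kappa$. Let $Y=\mathrm{span}\{v_i,av_i\}$, so $\dim Y<\kappa$, and let $V=Y\oplus Z$. By maximality, for each $0\ne z\in Z$ the vectors $z,az$ are dependent modulo $Y$. As $z\notin Y$, this means $az\in Kz+Y$. So the composite of $a|_Z$ with the projection $V\to Z$ along $Y$ maps every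 $z$ into $Kz$, hence is a scalar $\lambda$, and $(a-\lambda)Z\subseteq Y$. Then $(a-\lambda)V\subseteq(a-\lambda)Y+Y$, so $\operatorname{rank}(a-\lambda)\le2\dim Y<\kappa$ and $a\in K+I$, a contradiction.

**Step 3. Choose coordinates in which $\sigma$ appears in the matrix of $a$.** Split $J=J_1\sqcup J_2\sqcup J_3$ into parts of size $\kappa$. Choose isomorphisms
$$\iota_1:W\to\mathrm{span}\{v_i:i\in J_1\},\qquad\iota_3:W\to\mathrm{span}\{v_i:i\in J_2\},$$
and put $\iota_2=a\iota_1$ and $f=a\iota_3$. Both are injective, with images $\mathrm{span}\{av_i:i\in J_1\}$ and $\mathrm{span}\{av_i:i\in J_2\}$. Let $P\supseteq\{v_i:i\in J_3\}$ be a complement of $\mathrm{span}\{v_i,av_i:i\in J_1\cup J_2\}$; it exists because the $v_i$ with $i\in J_3$ are independent modulo that span, and $\dim P=\kappa$ because $|J_3|=\kappa$. Choose an isomorphism $\iota_4:W\to P$ and put $\iota_5=f-\iota_4\sigma$.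

The map $(\iota_1,\iota_2,\iota_3,\iota_4,f):W^5\to V$ is an isomorphism, since $V$ is the direct sum of the five images. Replacing $f$ by $f-\iota_4\sigma$ amounts to composing with an invertible $5\times5$ matrix over $S$, so $(\iota_1,\dots,\iota_5)$ is an isomorphism too. It identifies $\mathrm{End}_K(V)$ with $\mathrm M_5(S)$, and $a$ becomes $X$ with $a\iota_s=\sum_r\iota_rX_{rs}$. From $a\iota_1=\iota_2$ and $a\iota_3=f=\iota_4\sigma+\iota_5$ we read off columns 1 and 3:
$$X=\begin{pmatrix}0&*&0&*&*\\1&z_2&0&*&*\\0&*&0&*&*\\0&*&\sigma&z_4&*\\0&*&1&*&z_5\end{pmatrix},\qquad z_2,z_4,z_5\in S.$$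
By Step 1 choose $x\in S$ with
$$x\sigma-\sigma x=5-z_2-z_4-z_5.\tag{5}$$

**Step 4. Conjugate to make all diagonal entries $1$.** The entries do not commute, so we keep coefficients on the left in row operations and on the right in column operations. After each move, $X$ denotes the new matrix.

First, insert the commutator. Pass to $(I+xE_{34})X(I-xE_{34})$: add $x\cdot$(row 4) to row 3, then subtract (column 3)$\cdot x$ from column 4. The $(3,3)$ entry becomes $0+x\sigma$, and the $(4,4)$ entry becomes $z_4-\sigma x$. The diagonal is now $(0,z_2,x\sigma,z_4-\sigma x,z_5)$. Column 1 is unchanged, as its entry in row 4 is $0$.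

Second, fill row 2 with ones. For $j=3,4,5$ in turn pass to $(I-c_jE_{1j})X(I+c_jE_{1j})$ with $c_j=1-X_{2j}$: add (column 1)$\cdot c_j$ to column $j$, then subtract $c_j\cdot$(row $j$) from row 1. Since column 1 is $(0,1,0,0,0)^T$, in rows $\ge2$ only the $(2,j)$ entry changes, and it becomes $1$. Row 1 may change, but its $(1,1)$ entry changes only by $-c_jX_{j1}=0$. So column 1 and the diagonal are unchanged.

Third, move the diagonal entries 3, 4, 5 into place $(2,2)$. For $j=3,4,5$ in turn pass to $(I-e_jE_{j2})X(I+e_jE_{j2})$: add (column $j$)$\cdot e_j$ to column 2, then subtract $e_j\cdot$(row 2) from row $j$. As $X_{2j}=1$, the $(2,2)$ entry increases by $e_j$ and the $(j,j)$ entry decreases by $e_j$. Only column 2 and row $j$ are touched, so the other diagonal entries and the entries of row 2 outside column 2 do not change. Take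
$$e_3=x\sigma-1,\qquad e_4=z_4-\sigma x-1,\qquad e_5=z_5-1.$$
The diagonal becomes $(0,\ z_2+z_4+z_5-3+x\sigma-\sigma x,\ 1,1,1)$, and still $X_{21}=1$.

Fourth, repair places $(1,1)$ and $(2,2)$. Pass to $(I+E_{12})X(I-E_{12})$: add row 2 to row 1, then subtract column 1 from column 2. The $(1,1)$ entry becomes $0+X_{21}=1$. The $(2,2)$ entry decreases by $X_{21}=1$ and becomes, by (5),
$$z_2+z_4+z_5-4+(x\sigma-\sigma x)=1.$$
The other diagonal entries stay $1$.

**Step 5. Split $a$.** By Step 4, $a$ corresponds, up to similarity, to a matrix $U+B$ with $U$ lower triangular with diagonal $1$ and $B$ strictly upper triangular. Then $B^5=0$ and $(U-1)^5=0$. Since $pS=0$, we have $U^{p^r}=1+(U-1)^{p^r}=1$ whenever $p^r\ge5$. So every $a\notin K+I$ is a torsion unit plus a nilpotent already in $\mathrm{End}_K(V)$.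

**Step 6. $E$ is t-fine.** A non-zero element of $E$ is either the class of some $a\notin K+I$, handled by Step 5, or a non-zero scalar of $K$, which is a torsion unit.

**Step 7. $E$ is von Neumann regular.** This means $a\in aEa$ for all $a$, and it passes to quotients, so it suffices to check $\mathrm{End}_K(V)$. Given $a$, let $V'$ be a complement of $\ker a$, and let $y$ invert $a|_{V'}:V'\to aV$ on $aV$ and be $0$ on a complement of $aV$. Then $aya=a$.

**Step 8. $E$ is neither strongly $\pi$-regular nor periodic.** Identify $V\cong W$, so that $\sigma\in\mathrm{End}_K(V)$. Let $\tau$ be the backward shift: $\tau|_{Y_0}=0$ and $\tau\sigma=1$. Then $1-\sigma\tau$ is the projection onto $Y_0$, of rank $\kappa$, so $\sigma\tau\ne1$ in $E$. If $\sigma$ were a unit in $E$, then $\tau\sigma=1$ would give $\tau=\sigma^{-1}$ and $\sigma\tau=1$; so $\sigma$ is not a unit in $E$. If $\sigma^n=\sigma^{n+1}y$ in $E$, multiplying by $\tau^n$ on the left gives $1=\sigma y$; together with $\tau\sigma=1$ this makes $\sigma$ a unit, a contradiction. So $E$ is not strongly $\pi$-regular. If $\sigma^m=\sigma^n$ in $E$ with $m<n$, multiplying by $\tau^m$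 gives $1=\sigma^{n-m}$, again making $\sigma$ a unit. So $E$ is not periodic.

**Step 9. Which rings embed.** If $A$ is a unital subring of a t-fine ring, then $pA=0$ for some prime $p$ by Theorem B. Conversely let $A\ne0$ with $pA=0$. Put $K=\mathbb F_p$, let $\kappa\ge\dim_KA$ be an infinite cardinal, and let $V=A^{(\kappa)}$ be the direct sum of $\kappa$ copies of $A$, so $\dim V=\kappa$. Let $A$ act on $V$ by coordinatewise left multiplication. For $0\ne a\in A$ we have $aA\ne0$, so $a$ has rank $\kappa$ on $V$ and its image is not in $I$. Thus $A\to\mathrm{End}_K(V)\to E$ is an injective unital homomorphism into a t-fine ring. $\blacksquare$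

**Remark.** The ring $\mathrm{End}_K(V)$ is clean (Camillo, Khurana, Lam, Nicholson, Zhou, *Continuous modules are clean*, J. Algebra 304 (2006)), and images of idempotents and units are idempotents and units, so $E$ is clean. Hence even regular clean t-fine rings need not be strongly $\pi$-regular.

## 10. Algebraicity over the center and polynomial identities: proof of Theorem D

Let $R$ be t-fine and $Z=Z(R)$, a locally finite field by Theorem B.

**Step 1. Algebraic implies periodic.** Let $a\in R$ be algebraic over $Z$. The coefficients of a non-zero polynomial over $Z$ with root $a$ lie in a finite subfield $F$ of $Z$. So $F[a]$ is finite-dimensional over $F$, hence finite, two powers of $a$ with different exponents coincide, and $a$ is periodic.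

**Step 2. Periodic implies algebraic.** If $a^m=a^n$ with $m\ne n$, then $a$ is a root of the non-zero polynomial $X^m-X^n$ over $Z$.

**Step 3. Periodic implies strongly $\pi$-regular and clean.** Let $a^m=a^n$ with $m<n$; multiplying by $a$ if necessary, we may take $m\ge1$. Then $a^m=a^{m+1}a^{n-m-1}=a^{n-m-1}a^{m+1}\in a^{m+1}R\cap Ra^{m+1}$. So $R$ is strongly $\pi$-regular, hence clean (Nicholson, *Strongly clean rings and Fitting's lemma*, Comm. Algebra 27 (1999)).

**Step 4. A t-fine ring with a polynomial identity is $\mathrm M_n(L)$.** Let $R$ be t-fine and satisfy a polynomial identity. By Theorem B it is simple, so by Kaplansky's theorem $R\cong\mathrm M_n(D)$ with $D$ a division ring finite-dimensional over its center, and this center is $Z(R)$, a locally finite field. So every element of $D$ is algebraic over $\mathbb F_p$, and $D$ is commutative by Jacobson's theorem that a division ring algebraic over a finite field is commutative. Thus $D$ equals its center and is a locally finite field.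

**Step 5. Conversely, $\mathrm M_n(L)$ qualifies.** Let $L$ be a locally finite field. The ring $\mathrm M_n(L)$ has dimension $n^2$ over $L$, so it satisfies the standard identity of degree $n^2+1$, which is multilinear and alternating. It is t-fine by facts 1 and 2 of Section 2. $\blacksquare$
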